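# Periodic solutions of the Hermitian curvature flow are Ricci-flat Kähler

## 1. A corrected double divergence of the inverse metric

Let $M$ be a compact complex manifold of complex dimension $n$ with a Hermitian metric $g$. In local holomorphic coordinates $g_{i\bar j}=g(\partial_i,\partial_{\bar j})$ is a positive Hermitian matrix, $\overline{g_{i\bar j}}=g_{j\bar i}$. Write $h^{i\bar j}=g^{i\bar j}$ for the inverse, with
$$h^{i\bar j}g_{k\bar j}=\delta^i_k,\qquad h^{i\bar j}g_{i\bar l}=\delta^{\bar j}_{\bar l},\qquad \overline{h^{i\bar j}}=h^{j\bar i}.$$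
Repeated indices are summed. Everything below turns on differentiating $h$, not $g$, and on contracting each derivative with an index of $h$:
$$d^{\bar j}=\partial_ih^{i\bar j},\qquad \bar d^{m}=\overline{d^{\bar m}}=\partial_{\bar j}h^{m\bar j},\qquad e=\partial_i\partial_{\bar j}h^{i\bar j}=\partial_{\bar j}d^{\bar j},\qquad \theta_i=-g_{i\bar s}\,d^{\bar s}.$$
These depend on the chart. The function $e$ is real, since $\bar e=\partial_{\bar i}\partial_jh^{j\bar i}=e$. Write $\bar\theta_{\bar j}=\overline{\theta_j}$ and $|\theta|^2=h^{i\bar j}\theta_i\bar\theta_{\bar j}$. The object of the talk is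
$$\hat s=e-|\theta|^2 .\tag{1}$$

Lowering and raising an index gives $d^{\bar j}=-h^{i\bar j}\theta_i$, and conjugating gives $\bar d^m=-h^{m\bar j}\bar\theta_{\bar j}$. Put $P_{i\bar j}=-\partial_{\bar j}\theta_i$. Then
$$e=-\partial_{\bar j}(h^{i\bar j}\theta_i)=-\bar d^i\theta_i-h^{i\bar j}\partial_{\bar j}\theta_i=|\theta|^2+h^{i\bar j}P_{i\bar j},$$
so that
$$\hat s=h^{i\bar j}P_{i\bar j},\qquad d^{\bar j}=-h^{i\bar j}\theta_i,\qquad \bar d^m=-h^{m\bar j}\bar\theta_{\bar j}.\tag{2}$$
From (1) we read that $\hat s$ is real. Section 5 shows that $P$ is a global tensor, so by (2) $\hat s$ is a global function on $M$. Neither fact is visible from the other formula.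

**Example ($n=1$).** With $g=g_{1\bar1}$ and $h=1/g$ we get $\theta=-g\,\partial h=\partial\log g$ and $\hat s=-h\,\partial\bar\partial\log g$. This is the Gauss curvature up to a constant factor.

**Example (a Hopf manifold).** Let $M=(\mathbb C^n\setminus0)/\langle z\mapsto2z\rangle$ with $g_{i\bar j}=|z|^{-2}\delta_{ij}$, so $h^{i\bar j}=|z|^2\delta_{ij}$. Then $d^{\bar j}=\bar z_j$, $e=n$, $\theta_i=-\bar z_i/|z|^2$, $|\theta|^2=|z|^2\cdot|z|^2/|z|^4=1$, and therefore $\hat s=n-1$. As a check through (2): $P_{i\bar j}=\partial_i\partial_{\bar j}\log|z|^2=|z|^{-2}\delta_{ij}-|z|^{-4}\bar z_iz_j$, and $h^{i\bar j}P_{i\bar j}=n-1$.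

What is $\hat s$ for? Along the Hermitian curvature flow, defined next, it will satisfy
$$\partial_t\hat s\ \ge\ \Delta\hat s+\hat s^2/n,\qquad \Delta f=h^{m\bar n}\partial_m\partial_{\bar n}f .$$
So its minimum over $M$ cannot decrease, and can return to an earlier value only if it is zero throughout. Together with a formula for the volume, this forces every periodic solution to stand still.

## 2. The flow and its periodic solutions

Let $J$ be the complex structure of $M$. The **Chern connection** of $g$ is the unique connection with $\nabla g=0$, $\nabla J=0$ whose torsion $T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ has no $(1,1)$-component. The torsion components are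
$$T_{ij\bar k}=g(T(\partial_i,\partial_j),\partial_{\bar k})=\partial_ig_{j\bar k}-\partial_jg_{i\bar k},\qquad T^p_{ij}=g^{p\bar k}T_{ij\bar k},\qquad T_{\bar i\bar jk}=\overline{T_{ij\bar k}} .$$
With $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$, the condition $T=0$ says exactly $\partial\omega=0$. Since $\omega$ is real this means $d\omega=0$, that is, $g$ is Kähler. We shall need the trace $\tau_i=T^k_{ki}$ of the torsion, a global $(1,0)$-form, and the norms
$$|\tau|^2=h^{i\bar j}\tau_i\bar\tau_{\bar j},\qquad |T|^2=h^{m\bar n}h^{p\bar q}h^{i\bar j}T_{mp\bar j}\overline{T_{nq\bar i}} .$$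
On the Hopf manifold $T_{ij\bar k}=-|z|^{-4}(\bar z_i\delta_{jk}-\bar z_j\delta_{ik})$ and $\tau_i=(n-1)\bar z_i/|z|^2$.

With $\Omega(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$, the Chern curvature has components
$$\Omega_{i\bar jk\bar l}=g(\Omega(\partial_i,\partial_{\bar j})\partial_k,\partial_{\bar l})=-\partial_i\partial_{\bar j}g_{k\bar l}+g^{m\bar n}\,\partial_ig_{k\bar n}\,\partial_{\bar j}g_{m\bar l},$$
where $(i,\bar j)$ are the 2-form indices and $(k,\bar l)$ the endomorphism indices. There are two traces to keep apart. The trace over the form indices is the **second Chern–Ricci curvature** $S^{(2)}_{k\bar l}=g^{i\bar j}\Omega_{i\bar jk\bar l}$. For the trace over the endomorphism indices, put $u=\log\det(g_{i\bar j})$ (local) and $\rho_{i\bar j}=-\partial_i\partial_{\bar j}u$. Differentiating $\partial_{\bar j}u=h^{k\bar l}\partial_{\bar j}g_{k\bar l}$ and using $\partial_ih^{k\bar l}=-h^{k\bar n}h^{m\bar l}\partial_ig_{m\bar n}$ gives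
$$h^{k\bar l}\Omega_{i\bar jk\bar l}=\rho_{i\bar j}.\tag{3}$$
If $g$ is Kähler, then $\partial_ig_{k\bar n}=\partial_kg_{i\bar n}$ and $\partial_{\bar j}g_{m\bar l}=\partial_{\bar l}g_{m\bar j}$, so $\Omega_{i\bar jk\bar l}=\Omega_{k\bar li\bar j}$. The two traces then agree: $S^{(2)}=\rho=\mathrm{Ric}(g)$.

**Definition (HCF).** The Hermitian curvature flow is
$$\partial_tg_{i\bar j}=-S^{(2)}_{i\bar j}+Q(T)_{i\bar j},\qquad Q(T)_{i\bar j}=-\tfrac12\,g^{m\bar n}g^{p\bar s}\,T_{mp\bar j}\,T_{\bar n\bar si}.\tag{4}$$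

This is one member of the Streets–Tian family $\partial_tg=-S^{(2)}+Q(T)$. On Kähler metrics it is the Kähler–Ricci flow.

**Definition (periodic, stationary).** A solution is *periodic* if it is a smooth family of Hermitian metrics on some $[0,t_0]$, $t_0>0$, with $g(t_0)=g(0)$. A metric is *HCF-periodic* if it is the initial metric of such a solution. A solution is *stationary* if $g(t)=g(0)$ for all $t$, i.e. $-S^{(2)}+Q(T)=0$ for $g(0)$.

Yury Ustinovskiy, in "Lie-Algebraic Curvature Conditions preserved by the Hermitian Curvature Flow" (arXiv:1710.06035, 2017), proves that if $M$ admits an HCF-periodic metric, then the pull-back of its canonical bundle to the universal cover is holomorphically trivial. The conjecture stated there is that, as in the Ricci flow case, the HCF admits only stationary periodic solutions. We prove it, without using that theorem.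

**Theorem A.** If $g(t)$, $t\in[0,t_0]$, is an HCF solution on a compact complex manifold with $g(t_0)=g(0)$, then $g(t)\equiv g(0)$, and $g(0)$ is Kähler and Ricci-flat. Conversely, Ricci-flat Kähler metrics are stationary.

Let $dV$ be the volume form of $g$, which in coordinates is $e^u$ times a constant multiple of Lebesgue measure, and let $V(t)=\int_MdV$.

**Theorem B.** Let $g(t)$, $t\in[0,t_0]$, be any HCF solution on $M$ and $m(t)=\min_M\hat s(\cdot,t)$.

1. $m$ is Lipschitz and nondecreasing, with $m'\ge m^2/n$ a.e.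
2. If $m(0)\ge0$, then $V$ is nonincreasing. If moreover $V(t_0)=V(0)$, then $g$ is stationary, Kähler and Ricci-flat.
3. If $m(t_0)\le0$, then $m\,V^{1/n}$ is nondecreasing on $[0,t_0]$. If moreover $m(t_0)<0$ and $mV^{1/n}$ takes equal values at $0$ and $t_0$, then $g(0)$ is Kähler–Einstein with $\mathrm{Ric}=\frac{m(0)}ng(0)$, and $g(t)=\bigl(1-\frac{m(0)}nt\bigr)g(0)$.
4. (Breathers.) Suppose $g(t_0)=c\,\varphi^*g(0)$ with $c>0$ and $\varphi$ a biholomorphism of $M$. If $c=1$, then $g$ is stationary, Kähler and Ricci-flat. If $c>1$, then $g(t)=\bigl(1-\frac{m(0)}nt\bigr)g(0)$ with $g(0)$ Kähler–Einstein of negative Ricci curvature.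
5. (Sharpness.) For every $c\in(0,1)$ there is a compact $M$ and a non-Kähler solution with $g(t_0)=c\,g(0)$.

## 3. Riemann surfaces: the minimum of curvature and the area

The case $n=1$ can be done by hand. First we isolate the maximum principle that it shares with the general case.

**Lemma 1.** Let $f$ be a smooth real function on $M\times[0,t_0]$ with $\partial_tf\ge\Delta f+f^2/n$, where $\Delta$ is taken with respect to $g(t)$. Then $m(t)=\min_Mf(\cdot,t)$ is Lipschitz and nondecreasing, with $m'\ge m^2/n$ a.e. If $m(t_0)=m(0)$, then $m\equiv0$.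

*Proof.* By compactness $|f(x,t)-f(x,s)|\le L|t-s|$ for some $L$. Taking minima gives $m(t)\le m(s)+L|t-s|$, and symmetrically, so $m$ is Lipschitz. Hence it is differentiable a.e. and is the integral of its derivative.

Let $m$ be differentiable at $t\in(0,t_0)$, and let $f(x,t)=m(t)$. For small $\varepsilon>0$ we have $m(t-\varepsilon)\le f(x,t-\varepsilon)$, so
$$\frac{m(t)-m(t-\varepsilon)}\varepsilon\ge\frac{f(x,t)-f(x,t-\varepsilon)}\varepsilon,\qquad\text{hence}\quad m'(t)\ge\partial_tf(x,t).$$
On each complex line through $x$ in a chart, $f(\cdot,t)$ has a minimum at $x$, so its Laplacian along the line is $\ge0$ there. Thus the Hermitian matrix $(\partial_m\partial_{\bar n}f)$ is $\ge0$ at $x$. Its trace against the positive matrix $h$ is $\Delta f(x,t)\ge0$. Therefore $m'(t)\ge m(t)^2/n\ge0$.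

If $m(t_0)=m(0)$, then $0=m(t_0)-m(0)\ge\frac1n\int_0^{t_0}m^2\,dt$. As $m$ is continuous, $m\equiv0$. $\square$

Now let $n=1$. Then $T=0$ and $S^{(2)}_{1\bar1}=-\partial\bar\partial\log g=g\hat s$, so (4) reads $\partial_tg=-\hat s\,g$. Thus $u=\log g$ satisfies $\partial_tu=-\hat s$, while $\partial_th=h\hat s$, and
$$\partial_t\hat s=-\partial_th\,\partial\bar\partial u-h\,\partial\bar\partial(\partial_tu)=\hat s^2+\Delta\hat s,\qquad \frac{dV}{dt}=\int_M\partial_tu\,dV=-\int_M\hat s\,dV.$$
Let the solution be periodic. Lemma 1 gives $m\equiv0$, so $\hat s\ge0$. Since $V(t_0)=V(0)$, the second formula gives $\int_0^{t_0}\!\int_M\hat s\,dV\,dt=0$, so $\hat s\equiv0$ and $\partial_tg=0$. Each of the two quantities does one job: the minimum gives a sign, and the area turns the sign into vanishing.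

## 4. The Chern scalar curvature and the term $\frac12\Delta|T|^2$

In higher dimension the first function to try is the Chern scalar curvature
$$s=h^{i\bar j}\rho_{i\bar j}=h^{k\bar l}S^{(2)}_{k\bar l}=-\Delta u,$$
where the middle equality is (3) traced with $h^{i\bar j}$. The volume behaves well. Since $T_{\bar n\bar si}=\overline{T_{ns\bar i}}$, we have $h^{i\bar j}Q_{i\bar j}=-\frac12|T|^2$. So
$$\partial_tu=h^{i\bar j}\partial_tg_{i\bar j}=-s-\tfrac12|T|^2,\tag{5}$$
and $\frac{dV}{dt}=-\int_M(s+\frac12|T|^2)\,dV$. If one knew $s\ge0$ on a periodic solution, the argument of Section 3 would give $s\equiv0$ and $T\equiv0$.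

The trouble is the sign of $s$. From $s=h^{i\bar j}\rho_{i\bar j}$ and (5),
$$\partial_ts=\partial_th^{i\bar j}\,\rho_{i\bar j}-\Delta(\partial_tu)=\Delta s+h^{i\bar l}h^{k\bar j}\bigl(S^{(2)}-Q\bigr)_{k\bar l}\,\rho_{i\bar j}+\tfrac12\Delta|T|^2 .$$
When $T=0$ the middle term is $|\mathrm{Ric}|^2\ge s^2/n$ and the last one vanishes, so Lemma 1 applies. When $T\ne0$ there are two obstacles. The middle term pairs two different tensors, $S^{(2)}-Q$ and $\rho$, so it is not a square. And $\frac12\Delta|T|^2$ contains second derivatives of the torsion; at a minimum point of $s$ we know $\Delta s\ge0$, but this says nothing about $\Delta|T|^2$. Here the argument stops.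

The way past it is to change $s$ by a torsion term. On the Hopf manifold $\rho_{i\bar j}=n\,\partial_i\partial_{\bar j}\log|z|^2$, so $s=n(n-1)$ while $\hat s=n-1$. The two functions differ as soon as $n\ge2$. For $\hat s$ no term like $\Delta|T|^2$ survives. The reason is a cancellation that is visible only when the flow is written for $h$ and one takes divergences.

## 5. $\theta$ transforms like a connection form

**Aim.** We show that $\hat s$ is globally defined and relate it to $s$.

Because $g_{i\bar s}h^{k\bar s}=\delta^k_i$ is constant, $\theta_i=-g_{i\bar s}\partial_kh^{k\bar s}=h^{k\bar s}\partial_kg_{i\bar s}$. Since $\partial_iu=h^{k\bar s}\partial_ig_{k\bar s}$ and $\tau_i=h^{k\bar s}(\partial_kg_{i\bar s}-\partial_ig_{k\bar s})$,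
$$\theta_i=\partial_iu+\tau_i.\tag{6}$$
On the Hopf manifold this reads $-1=-n+(n-1)$, in units of $\bar z_i/|z|^2$.

The form $\tau$ is global. Under a holomorphic change of coordinates $z\to w$, $u$ changes by $-\log|\det(\partial w/\partial z)|^2$. So, as a 1-form, $\theta$ changes by
$$-\partial\log\det(\partial w/\partial z),\tag{7}$$
which is a closed holomorphic 1-form and does not depend on $g$ or $t$. Both $\bar\partial$ and $\partial$ kill it. Hence
$$P_{i\bar j}=-\partial_{\bar j}\theta_i,\qquad G_{mi}=\partial_m\theta_i-\partial_i\theta_m$$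
are global tensors. By (6), $G_{mi}=\partial_m\tau_i-\partial_i\tau_m$; in short $G=\partial\tau$. In particular $\hat s=h^{i\bar j}P_{i\bar j}$ is a global function, real by (1). Also by (6),
$$P_{i\bar j}=\rho_{i\bar j}-\partial_{\bar j}\tau_i,\qquad s=\hat s+h^{i\bar j}\partial_{\bar j}\tau_i.\tag{8}$$
Finally, we set
$$|P|^2=h^{m\bar n}h^{i\bar j}P_{i\bar n}\overline{P_{j\bar m}},\qquad |G|^2=h^{m\bar n}h^{i\bar j}G_{mi}\overline{G_{nj}} .$$
In a unitary frame these are the sums of the squared moduli of all components.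

**Gauge fixing.** We shall use that, given a point $x$ and one time $t_1$, there are holomorphic coordinates near $x$, fixed in time, with $\theta(x,t_1)=0$. Take coordinates $z$ centered at $x$ and put $w^1=z^1(1+\sum_kb_kz^k)$, $w^k=z^k$ for $k\ge2$. The Jacobian matrix is triangular, with determinant $1+2b_1z^1+\sum_{k\ge2}b_kz^k$, so $\partial\log\det(\partial w/\partial z)$ at $x$ equals $2b_1dz^1+\sum_{k\ge2}b_kdz^k$. This is arbitrary, so by (7) the $b_k$ can be chosen to make $\theta(x,t_1)=0$. A linear change of coordinates has constant Jacobian, so it preserves $\theta(x,t_1)=0$ and may be used afterwards to make $h=\delta$ at $(x,t_1)$.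

## 6. The flow equation for the inverse metric

**Lemma 2.** A smooth family of Hermitian metrics solves the HCF (4) if and only if in every chart
$$\partial_th^{i\bar j}=h^{m\bar n}\,\partial_m\partial_{\bar n}h^{i\bar j}-\partial_mh^{i\bar n}\,\partial_{\bar n}h^{m\bar j}.\tag{9}$$

*Proof.* **Step 1: reduction to $g=\delta$ at a point.** For any derivative $\partial$, including $\partial_t$, $\partial h^{i\bar j}=-h^{i\bar l}h^{k\bar j}\partial g_{k\bar l}$. So the HCF is equivalent to $\partial_th^{i\bar j}=h^{i\bar l}h^{k\bar j}(S^{(2)}_{k\bar l}-Q_{k\bar l})$, and we must show that this right-hand side equals that of (9). Under a linear change of coordinates, derivatives transform with constant coefficients, and in (9) every derivative index is contracted with an upper index. So both expressions transform as tensors under linear changes, and we may assume $g_{i\bar j}=\delta_{ij}$ at the point considered. There $\partial h^{i\bar j}=-\partial g_{j\bar i}$, and the claim becomes that the right-hand side of (9) equals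 $S^{(2)}_{j\bar i}-Q_{j\bar i}$.

**Step 2: the second-order term.** Differentiating $\partial_{\bar n}h^{i\bar j}=-h^{i\bar l}h^{k\bar j}\partial_{\bar n}g_{k\bar l}$ once more, and setting $g=\delta$,
$$\sum_m\partial_m\partial_{\bar m}h^{i\bar j}=\sum_m\Bigl(-\partial_m\partial_{\bar m}g_{j\bar i}+\sum_p\partial_mg_{j\bar p}\,\partial_{\bar m}g_{p\bar i}\Bigr)+\sum_{m,p}\partial_mg_{p\bar i}\,\partial_{\bar m}g_{j\bar p}.$$
The bracket, summed over $m$, is $S^{(2)}_{j\bar i}$ by the curvature formula.

**Step 3: the quadratic term.** At the point, $\partial_mh^{i\bar n}\partial_{\bar n}h^{m\bar j}=\sum_{m,p}\partial_mg_{p\bar i}\,\partial_{\bar p}g_{j\bar m}$. Since $T_{\bar m\bar pj}=\partial_{\bar m}g_{j\bar p}-\partial_{\bar p}g_{j\bar m}$, the right-hand side of (9) is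
$$S^{(2)}_{j\bar i}+\sum_{m,p}\partial_mg_{p\bar i}\,T_{\bar m\bar pj}=S^{(2)}_{j\bar i}+\tfrac12\sum_{m,p}T_{mp\bar i}\,T_{\bar m\bar pj}=S^{(2)}_{j\bar i}-Q_{j\bar i}.$$
In the middle equality we antisymmetrized $\partial_mg_{p\bar i}$ in $m,p$, which is allowed because $T_{\bar m\bar pj}$ is antisymmetric in $m,p$. $\square$

For $n=1$, (9) is $\partial_th=h\,\partial\bar\partial h-|\partial h|^2=h^2\,\partial\bar\partial\log h$, which agrees with $\partial_th=h\hat s$ in Section 3.

## 7. Two divergences, two cancellations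

**Proposition 3.** Under the HCF,
$$\partial_t\hat s=\Delta\hat s+|P|^2+\tfrac12|G|^2 .$$

*Proof.* **Step 1: first divergence, to get an equation for $d^{\bar j}$.** Apply $\partial_i$ to (9) and sum over $i$:
$$\partial_td^{\bar j}=\partial_ih^{m\bar n}\,\partial_m\partial_{\bar n}h^{i\bar j}+\Delta d^{\bar j}-\partial_md^{\bar n}\,\partial_{\bar n}h^{m\bar j}-\partial_mh^{i\bar n}\,\partial_i\partial_{\bar n}h^{m\bar j}.$$
Exchange the names $i\leftrightarrow m$ in the first term: it becomes $\partial_mh^{i\bar n}\,\partial_i\partial_{\bar n}h^{m\bar j}$ and cancels the last one. So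
$$\partial_td^{\bar j}=\Delta d^{\bar j}-\partial_md^{\bar n}\,\partial_{\bar n}h^{m\bar j}.$$

**Step 2: second divergence, to get an equation for $e$.** Apply $\partial_{\bar j}$ and sum over $j$:
$$\partial_te=\partial_{\bar j}h^{m\bar n}\,\partial_m\partial_{\bar n}d^{\bar j}+\Delta e-\partial_m\partial_{\bar j}d^{\bar n}\,\partial_{\bar n}h^{m\bar j}-\partial_md^{\bar n}\,\partial_{\bar n}\bar d^m .$$
After $j\leftrightarrow n$ the first term becomes $\partial_{\bar n}h^{m\bar j}\,\partial_m\partial_{\bar j}d^{\bar n}$ and cancels the third. So, in every chart,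
$$\partial_te=\Delta e-\partial_md^{\bar n}\,\partial_{\bar n}\bar d^m.\tag{10}$$

**Step 3: the correction $|\theta|^2$ in a good gauge.** Equation (10) concerns a chart-dependent function, and its last term has no sign. We now pass to $\hat s=e-|\theta|^2$. Fix $(x,t_1)$ and choose fixed coordinates near $x$ with $\theta(x,t_1)=0$, as in Section 5. In $|\theta|^2=h^{i\bar j}\theta_i\bar\theta_{\bar j}$, a term survives at $(x,t_1)$ only if both factors $\theta$ and $\bar\theta$ are differentiated. Hence $\partial_t|\theta|^2=0$ there, and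
$$\Delta|\theta|^2=h^{m\bar n}h^{i\bar j}\bigl(\partial_m\theta_i\,\partial_{\bar n}\bar\theta_{\bar j}+\partial_{\bar n}\theta_i\,\partial_m\bar\theta_{\bar j}\bigr)=h^{m\bar n}h^{i\bar j}\,\partial_m\theta_i\,\partial_{\bar n}\bar\theta_{\bar j}+|P|^2,$$
because $\partial_{\bar n}\theta_i=-P_{i\bar n}$ and $\partial_m\bar\theta_{\bar j}=-\overline{P_{j\bar m}}$. By (2), at $(x,t_1)$,
$$\partial_md^{\bar n}=-h^{i\bar n}\partial_m\theta_i,\qquad \partial_{\bar n}\bar d^m=-h^{m\bar j}\partial_{\bar n}\bar\theta_{\bar j}.$$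

**Step 4: assembling a sum of squares.** From (10) and Step 3, at $(x,t_1)$,
$$\partial_t\hat s-\Delta\hat s=|P|^2+h^{m\bar n}h^{i\bar j}\,\partial_m\theta_i\,\partial_{\bar n}\bar\theta_{\bar j}-h^{i\bar n}h^{m\bar j}\,\partial_m\theta_i\,\partial_{\bar n}\bar\theta_{\bar j}.$$
Make $h=\delta$ at $(x,t_1)$ by a linear change and put $A_{mi}=\partial_m\theta_i$. The last two terms are
$$\sum_{m,i}|A_{mi}|^2-\sum_{m,i}A_{mi}\overline{A_{im}}=\tfrac12\sum_{m,i}|A_{mi}-A_{im}|^2=\tfrac12|G|^2,$$
where we used that $\sum A_{mi}\overline{A_{im}}$ is real, being equal to its conjugate after $m\leftrightarrow i$. Both sides of the resulting identity are globally defined, and $(x,t_1)$ was arbitrary. $\square$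

In a unitary frame, Cauchy–Schwarz gives $\hat s^2=\bigl|\sum_iP_{i\bar i}\bigr|^2\le n|P|^2$. Hence
$$\partial_t\hat s\ge\Delta\hat s+\hat s^2/n.\tag{11}$$
Lemma 1 applies to $f=\hat s$ and proves Theorem B(1). It also gives: *if $m(t_0)=m(0)$, then $m\equiv0$*.

## 8. The volume sees the torsion

**Proposition 4.** Under the HCF,
$$\frac{dV}{dt}=-\int_M\bigl(\hat s+|\tau|^2+\tfrac12|T|^2\bigr)\,dV .$$

*Proof.* **Step 1: reduction to one integral.** By (5) and (8),
$$\frac{dV}{dt}=\int_M\partial_tu\,dV=-\int_M\bigl(\hat s+h^{i\bar j}\partial_{\bar j}\tau_i+\tfrac12|T|^2\bigr)\,dV,$$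
so it suffices to show $\int_Mh^{i\bar j}\partial_{\bar j}\tau_i\,dV=\int_M|\tau|^2\,dV$.

**Step 2: integration by parts.** The vector field $W=h^{i\bar j}\tau_i\,\partial_{\bar j}$ is global. Since $dV$ is a constant times $e^u$ times Lebesgue measure, the divergence of $W$ is $e^{-u}\partial_{\bar j}(e^uW^{\bar j})$, and the divergence theorem (applied to real and imaginary parts) says that its integral vanishes. By (2) and the conjugate of (6),
$$e^{-u}\partial_{\bar j}(e^uh^{i\bar j}\tau_i)=h^{i\bar j}\partial_{\bar j}\tau_i+\tau_i\bigl(h^{i\bar j}\partial_{\bar j}u+\bar d^i\bigr)=h^{i\bar j}\partial_{\bar j}\tau_i+\tau_ih^{i\bar j}(\partial_{\bar j}u-\bar\theta_{\bar j})=h^{i\bar j}\partial_{\bar j}\tau_i-|\tau|^2 .$$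
Integrating gives the claim. $\square$

On the Hopf manifold $h^{i\bar j}\partial_{\bar j}\tau_i=s-\hat s=(n-1)^2$ and $|\tau|^2=(n-1)^2$, as Step 2 requires.

## 9. Proof of Theorem A

**Step 1: a sign for $\hat s$.** Let $g(t_0)=g(0)$. Then $m(t_0)=m(0)$, so $m\equiv0$ by the end of Section 7. Thus $\hat s\ge0$ on $M\times[0,t_0]$.

**Step 2: the volume forces vanishing.** Also $V(t_0)=V(0)$, so Proposition 4 gives
$$\int_0^{t_0}\!\!\int_M\bigl(\hat s+|\tau|^2+\tfrac12|T|^2\bigr)\,dV\,dt=0 .$$
All three terms are $\ge0$ and continuous, so $\hat s\equiv0$ and $T\equiv0$ for all $t\in[0,t_0]$. Each $g(t)$ is therefore Kähler.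

**Step 3: Ricci-flatness and stationarity.** With $\hat s\equiv0$, Proposition 3 reads $0=|P|^2+\frac12|G|^2$, so $P\equiv0$. As $\tau=0$, (8) gives $\rho=P=0$, so $g(t)$ is Ricci-flat. For Kähler $g$ we have $S^{(2)}=\mathrm{Ric}=0$ and $Q(T)=0$, so $\partial_tg=0$ and $g(t)\equiv g(0)$.

**Converse.** If $g$ is Kähler and Ricci-flat, then $T=0$ and $S^{(2)}=\mathrm{Ric}=0$, so $-S^{(2)}+Q(T)=0$. $\blacksquare$

So the HCF admits only stationary periodic solutions, and these are exactly the Ricci-flat Kähler metrics. By Yau's theorem (the solution of the Calabi conjecture), a compact complex manifold admits an HCF-periodic metric if and only if it is of Kähler type with $c_1(M)=0$ in $H^2(M,\mathbb R)$. One direction holds because the Ricci form of a Kähler metric represents $2\pi c_1(M)$; the other is Yau's existence of a Ricci-flat Kähler metric.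

## 10. Nonnegative minimum, negative minimum, and breathers: Theorem B(2)–(4)

**Proof of (2).** If $m(0)\ge0$, then $m\ge0$ on $[0,t_0]$ by (1), so $\hat s\ge0$ and $V'\le0$ by Proposition 4. If $V(t_0)=V(0)$, Steps 2 and 3 of Section 9 apply word for word.

**Proof of (3), Step 1: monotonicity.** When $m$ is negative the volume may grow, and the aim is to balance the two rates. By (1), $m\le m(t_0)\le0$ on $[0,t_0]$. Proposition 4 gives $V'\le-\int_M\hat s\,dV\le-mV$. Multiplying by $m\le0$ gives $mV'\ge-m^2V$. The function $F=mV^{1/n}$ is Lipschitz, and a.e.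
$$F'=V^{1/n}\Bigl(m'+\frac{mV'}{nV}\Bigr)\ge V^{1/n}\Bigl(\frac{m^2}n-\frac{m^2}n\Bigr)=0 .$$
So $F$ is nondecreasing.

**Proof of (3), Step 2: equality kills the torsion.** Let $F(0)=F(t_0)$ and $m(t_0)<0$. Then $m<0$ throughout, since $m$ is nondecreasing. As $F$ is nondecreasing with equal end values, $F'=0$ a.e. Hence a.e. both inequalities used above are equalities: $m'=m^2/n$, and $mV'=-m^2V$, i.e. $V'=-mV$. By Proposition 4 the latter says
$$\int_M\bigl((\hat s-m)+|\tau|^2+\tfrac12|T|^2\bigr)\,dV=0$$
for a.e. $t$, and by continuity for all $t$. All terms are $\ge0$. So $T\equiv0$ and $\hat s(\cdot,t)\equiv m(t)$ for all $t$.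

**Proof of (3), Step 3: the Einstein equation.** Since $\hat s$ is smooth, so is $m$, and $m'=m^2/n$ for all $t$. As $\tau=0$ we have $G=0$. As $\hat s$ is constant in space, Proposition 3 gives $m'=|P|^2$. Expanding the square, with $h^{i\bar j}P_{i\bar j}=\hat s=m$ real and $|g|^2=n$,
$$\Bigl|P-\frac mng\Bigr|^2=|P|^2-\frac{2m}n\,m+\frac{m^2}{n^2}\,n=|P|^2-\frac{m^2}n=0 .$$
Since $g(t)$ is Kähler, $P=\rho=\mathrm{Ric}=S^{(2)}$. Hence $\mathrm{Ric}(g(t))=\frac{m(t)}ng(t)$ and $\partial_tg=-\frac{m(t)}ng$.

**Proof of (3), Step 4: integration.** The last equation shows that $g(t)$ is a positive multiple of $g(0)$, constant in space. Since $\rho=-\partial\bar\partial\log\det g$ does not change when $g$ is multiplied by a constant, $\mathrm{Ric}(g(t))=\mathrm{Ric}(g(0))=\frac{m(0)}ng(0)$. So $\partial_tg=-\frac{m(0)}ng(0)$, and $g(t)=\bigl(1-\frac{m(0)}nt\bigr)g(0)$.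

**Proof of (4).** First, how $m$ and $V$ transform. In coordinates $z\circ\varphi$ the metric $\varphi^*g$ has the same components as $g$ in coordinates $z$, so $\hat s(\varphi^*g)=\hat s(g)\circ\varphi$. Under $g\mapsto cg$, $h$ is multiplied by $c^{-1}$, $\theta_i=-g_{i\bar s}\partial_kh^{k\bar s}$ and $P$ are unchanged, and $\hat s=h^{i\bar j}P_{i\bar j}$ is multiplied by $c^{-1}$. The volume form is multiplied by $c^n$, and $\varphi$ preserves total volume. So
$$m(t_0)=m(0)/c,\qquad V(t_0)=c^nV(0).$$
If $c=1$, then $m(t_0)=m(0)$, so $m\equiv0$ by the end of Section 7. Since also $V(t_0)=V(0)$, (2) applies.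

If $c>1$, suppose first $m(0)\ge0$. Then (2) gives $V(t_0)\le V(0)$, contradicting $V(t_0)=c^nV(0)>V(0)$. So $m(0)<0$ and $m(t_0)=m(0)/c<0$. Moreover
$$m(t_0)V(t_0)^{1/n}=\frac{m(0)}c\cdot c\,V(0)^{1/n}=m(0)V(0)^{1/n}.$$
Now (3) applies, with $\mathrm{Ric}(g(0))=\frac{m(0)}ng(0)$ negative. $\blacksquare$

## 11. Compact quotients of $SL_2(\mathbb C)$ shrink by scaling: Theorem B(5)

For $c<1$ a breather need not be Kähler. Let $\Gamma\subset SL_2(\mathbb C)$ be a cocompact torsion-free lattice; these exist, for example by Borel's theorem together with Selberg's lemma. Let $M=\Gamma\backslash SL_2(\mathbb C)$, so $n=3$. Choose left-invariant holomorphic vector fields with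
$$[e_1,e_2]=e_3,\qquad [e_2,e_3]=e_1,\qquad [e_3,e_1]=e_2,$$
which is possible because $\mathfrak{sl}_2(\mathbb C)\cong\mathfrak{so}_3(\mathbb C)$. Being left-invariant, they descend to a global holomorphic frame of $M$.

**Step 1: the flow becomes an ODE.** Let $h=\lambda(t)\sum_ae_a\otimes\bar e_a$ with $\lambda>0$. Write $e_a=\xi_a^i\partial_i$, so $h^{i\bar j}=\lambda\sum_a\xi_a^i\overline{\xi_a^j}$, and put $A_{ba}^i=\xi_b^m\partial_m\xi_a^i$. Because the $\xi_a^i$ are holomorphic,
$$h^{m\bar n}\partial_m\partial_{\bar n}h^{i\bar j}=\lambda^2\sum_{a,b}\xi_b^m\,\overline{\xi_b^n}\;\partial_m\xi_a^i\;\overline{\partial_n\xi_a^j}=\lambda^2\sum_{a,b}A_{ba}^i\,\overline{A_{ba}^j},$$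
$$\partial_mh^{i\bar n}\,\partial_{\bar n}h^{m\bar j}=\lambda^2\sum_{a,b}\partial_m\xi_a^i\;\overline{\xi_a^n}\;\xi_b^m\;\overline{\partial_n\xi_b^j}=\lambda^2\sum_{a,b}A_{ba}^i\,\overline{A_{ab}^j}.$$
Since $[e_b,e_a]^i=A_{ba}^i-A_{ab}^i$, the right-hand side of (9) is
$$\lambda^2\sum_{a,b}A_{ba}^i\,\overline{\bigl(A_{ba}^j-A_{ab}^j\bigr)}=\frac{\lambda^2}2\sum_{a,b}[e_b,e_a]^i\,\overline{[e_b,e_a]^j}=\lambda^2\sum_c\xi_c^i\,\overline{\xi_c^j}.$$
In the first equality we antisymmetrized in $a,b$. In the last, each $e_c$ arises, up to sign, from exactly two ordered pairs $(b,a)$. So (9) reduces to $\lambda'=\lambda^2$.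

**Step 2: the solution.** With $\lambda(0)=1$ we get $\lambda=(1-t)^{-1}$, that is, $g(t)=(1-t)g(0)$ for $t\in[0,1)$. By Lemma 2 this solves the HCF. Given $c\in(0,1)$, taking $t_0=1-c$ gives $g(t_0)=c\,g(0)$.

**Step 3: $g(t)$ is not Kähler.** The frame $e_a$ is holomorphic, so $\nabla_{\bar X}e_a=0$ for $X$ of type $(1,0)$ (the $(0,1)$-part of the Chern connection is $\bar\partial$); conjugating, $\nabla_X\bar e_b=0$. The inner products $g(e_a,\bar e_b)=\lambda^{-1}\delta_{ab}$ are constant on $M$, so $g(\nabla_Xe_a,\bar e_b)=X\,g(e_a,\bar e_b)-g(e_a,\nabla_X\bar e_b)=0$. Hence the frame is Chern-parallel, and $T(e_a,e_b)=-[e_a,e_b]\ne0$ for $a\ne b$. $\blacksquare$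

**Remark (both quantities on this example).** Here $\tau=0$, because $T(e_a,e_b)=-[e_a,e_b]$ and $[e_a,e_b]$ has no component along $e_a$ or $e_b$. Also $u=-\log\det(h^{i\bar j})=-3\log\lambda-\log|\det(\xi_a^i)|^2$ is annihilated by $\partial_i\partial_{\bar j}$, so $\rho=0$. By (8), $P=0$ and $\hat s\equiv0$. So $\hat s$ does not detect the motion at all; only the volume does. In the unitary frame $f_a=\sqrt\lambda\,e_a$ we have $T(f_a,f_b)=-\lambda[e_a,e_b]=\pm\sqrt\lambda f_c$ for the six ordered pairs $a\ne b$ (with $c$ the remaining index), so $|T|^2=6\lambda$. Proposition 4 predicts $V'=-3\lambda V$, and indeed $V=(1-t)^3V(0)$. In the proof of Theorem A the volume formula is therefore needed even after $\hat s\equiv0$ and $P\equiv0$ are known.
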